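# Lines in Quadric Fibrations: Failure in Corank Two and the Corrected Decomposition

## 1. Statements about $\mathrm D^{\mathrm b}(\mathrm{OGr}(2,\mathfrak Q))$

We work over $\mathbb C$ unless another field is named. A quadric fibration of relative dimension $n+1$ is a family of quadrics $\mathfrak Q\subset\mathbb P_S(E)\to S$, with $E$ a vector bundle of rank $n+3$ and $\mathfrak Q$ the zero locus of a quadratic form $q:\mathrm{Sym}^2E\to\mathcal L$ with values in a line bundle, nonzero on every fibre. Let $X:=\mathrm{OGr}(2,\mathfrak Q)\xrightarrow{f}S$ be the scheme of $q$-isotropic $2$-dimensional subspaces of the fibres of $E$, that is, of lines in the fibres $\mathfrak Q_s$. Let $\mathcal Cl_0$ be the sheaf of even Clifford algebras on $S$, and $\mathrm D^{\mathrm b}(S,\mathcal Cl_0)$ the bounded derived category of coherent $\mathcal Cl_0$-modules. The corank of a fibre is $n+3$ minus its rank. If all ranks are at least $4$, then $f$ is flat.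

The conjecture under discussion: for $n$ odd, $S$ smooth and all fibres of rank at least $4$, there is a semiorthogonal decomposition
$$\mathrm D^{\mathrm b}(X)=\big\langle\underbrace{\mathrm D^{\mathrm b}(S,\mathcal Cl_0),\dots,\mathrm D^{\mathrm b}(S,\mathcal Cl_0)}_{n+1},\ \underbrace{\mathrm D^{\mathrm b}(S),\dots,\mathrm D^{\mathrm b}(S)}_{(n-1)(n+1)/2}\big\rangle.\tag{1.1}$$

**Theorem 1.** The conjecture is false. For $S=\mathrm{Spec}\,\mathbb C$, every odd $n\ge3$, and $q$ of rank $n+1$ (corank $2$) on $\mathbb C^{n+3}$, the category $\mathrm D^{\mathrm b}(\mathrm{OGr}(2,\mathfrak Q))$ has no semiorthogonal decomposition (1.1).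

**Proposition 2.** For a general web of quadrics in $\mathbb P^5$ ($S=\mathbb P^3$, $n=3$), $\mathfrak Q$ and $X$ are smooth projective, all fibres have rank $\ge4$, and (1.1) does not exist.

Call a decomposition *$S$-linear* if its components are stable under $\otimes f^*\mathrm{Perf}(S)$ and the equivalences with the listed categories commute with these tensor products, naturally in both arguments.

**Theorem 3.** Let $\mathfrak Q\to S$ be as in the conjecture. If (1.1) exists $S$-linearly, then every fibre has corank $\le1$.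

**Theorem 4.** Let $S$ be smooth and separated of finite type over a field of characteristic $0$ (for example the spectrum of such a field), $n\ge1$ odd, $q$ generically nondegenerate, all fibres of corank $\le1$ if $n\ge3$ and of corank $0$ if $n=1$. Let $\widetilde S=\mathrm{Spec}_S Z(\mathcal Cl_0)$, where $Z$ denotes the centre. There is an $S$-linear decomposition
$$\mathrm D^{\mathrm b}(X)=\big\langle\mathrm D^{\mathrm b}(\widetilde S),\ \underbrace{\mathrm D^{\mathrm b}(S,\mathcal Cl_0),\dots}_{n},\ \underbrace{\mathrm D^{\mathrm b}(S),\dots}_{(n-1)(n+1)/2}\big\rangle.\tag{1.2}$$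

When all coranks are $\le1$ we shall see that $\mathcal Cl_0=\pi_*\mathcal B$ with $\pi:\widetilde S\to S$ of degree $2$ and $\mathcal B$ an Azumaya algebra. Let $\beta\in\mathrm{Br}(\widetilde S)$ be its class.

**Theorem 5.** Let $S$ be connected and smooth over $\mathbb C$, $n\ge1$ odd, $q$ generically nondegenerate, fibres of rank $\ge4$; let $K=\mathbb C(S)$ and $\widetilde K=Z(\mathcal Cl_{0,K})$.

(a) If (1.1) exists $S$-linearly, then all fibres have corank $\le1$ and $\beta|_{\widetilde K}=0$.

(b) If all fibres have corank $\le1$ and $\beta=0$, then (1.1) exists $S$-linearly.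

In particular, if all coranks are $\le1$ and $\widetilde S$ is regular (for example, all fibres nondegenerate), then (1.1) exists $S$-linearly if and only if $\beta=0$.

**Corollary 6.** Let $S=\mathbb G_m^2$ with coordinates $x,y$, let $n\ge1$ be odd, and let $q=z_0^2-xz_1^2-yz_2^2+xyz_3^2$ plus $(n-1)/2$ hyperbolic planes. All fibres are nondegenerate, $\widetilde S=S\sqcup S$, $\beta$ is the quaternion class $(x,y)\neq0$ on each copy, and (1.1) does not exist $S$-linearly. For $n=1$ the actual decomposition is $\langle\mathrm D^{\mathrm b}(\widetilde S),\mathrm D^{\mathrm b}(S,\mathcal Cl_0)\rangle$.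

Theorem 1 and Proposition 2 assume no linearity. The exclusions in Theorems 3 and 5 and in Corollary 6 concern $S$-linear decompositions only; in particular for $n=1$ only $S$-linear ones are excluded.

From now on $2m:=n+3$, so $n=2m-3$ and $m\ge2$. Then (1.1) claims $2m-2$ copies of $\mathrm D^{\mathrm b}(S,\mathcal Cl_0)$ and $(m-2)(2m-2)$ copies of $\mathrm D^{\mathrm b}(S)$. Let $U\subset f^*E$ be the tautological rank $2$ bundle and $\mathcal O(1)=\det U^*$. All functors are derived.

## 2. Decompositions, even Clifford algebras, and small numbers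

**Semiorthogonal decompositions.** $\mathcal D=\langle\mathcal A_1,\dots,\mathcal A_r\rangle$ means: the $\mathcal A_i$ are full triangulated subcategories, $\mathrm{Hom}(\mathcal A_b,\mathcal A_a)=0$ for $b>a$, and every $F$ has a filtration $0=F_{r+1}\to F_r\to\dots\to F_1=F$ with cone of $F_{i+1}\to F_i$ in $\mathcal A_i$; that cone is the $i$-th component of $F$ and is functorial in $F$. Hence $K_0(\mathcal D)=\bigoplus K_0(\mathcal A_i)$. For example $\mathrm D^{\mathrm b}(\mathbb P^1)=\langle\mathcal O,\mathcal O(1)\rangle$, because $H^\bullet(\mathbb P^1,\mathcal O(-1))=0$ and the two bundles generate. On $f:\mathbb P^1\times S\to S$ the relative version $\langle f^*\mathrm D^{\mathrm b}(S),f^*\mathrm D^{\mathrm b}(S)(1)\rangle$ is $S$-linear. A subcategory is *right admissible* if its inclusion has a right adjoint.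

**Even Clifford algebras.** For $(V,q)$ over a field put $Cl(V)=T(V)/(x\otimes x-q(x))$; it has dimension $2^{\dim V}$ and is $\mathbb Z/2$-graded, $Cl=Cl_0\oplus Cl_1$. We write $(\cdot,\cdot)$ for the bilinear form with $(x,x)=q(x)$, so $xy+yx=2(x,y)$. For a form with values in $\mathcal L$, $\mathcal Cl_0$ is filtered with pieces $\Lambda^{2i}E\otimes\mathcal L^{-i}$ and $\mathcal Cl_1$ with pieces $\Lambda^{2i+1}E\otimes\mathcal L^{-i}$; where $\mathcal L$ is trivialized, these are the ordinary constructions.

*Example.* For $q=x^2-ty^2$ in two variables over $\mathbb C[t]$, $\mathcal Cl_0$ is spanned by $1$ and $e_1e_2$, and $(e_1e_2)^2=-e_1^2e_2^2=t$. So $\mathcal Cl_0=\mathbb C[t][v]/(v^2-t)$, and the spectrum of the centre is the double cover branched at $t=0$, where the rank drops. At $t=0$ we get $\mathbb C[v]/v^2$, with one simple module; at $t\ne0$ we get $\mathbb C\times\mathbb C$, with two.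

**Lemma 2.1.** Let $k$ be algebraically closed of characteristic $0$, $\dim V=2m$, corank $c$, $r=2m-c\ge1$. Then $Cl_0(V)$ has two simple modules if $c$ is even, and one if $c$ is odd.

*Proof.* Let $K=\ker q$. Elements of $K$ square to $0$ and anticommute with all of $V$, so the two-sided ideal generated by $K$ has vanishing $(c+1)$-st power. Its intersection with $Cl_0(V)$ is nilpotent, with quotient $Cl_0(V/K)$. Nilpotent ideals act by zero on simple modules. Since $V/K$ is nondegenerate of dimension $r$, $Cl_0(V/K)$ is a product of two matrix algebras for $r$ even and one matrix algebra for $r$ odd. $\square$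

**Small cases.** Let $S$ be a point. For $m=2$ and $q$ nondegenerate, $\mathfrak Q=\mathbb P^1\times\mathbb P^1$ and $X$ is the two rulings, $\mathbb P^1\sqcup\mathbb P^1$, so $K_0(X)=\mathbb Z^4$; (1.1) predicts two copies of $\mathrm D^{\mathrm b}(\mathbb C\times\mathbb C)$, again rank $4$. For $m=3$ and $q$ nondegenerate, $X=\mathrm{OGr}(2,6)$ is the variety of flags (point in plane) in $\mathbb P^3$; it has $4\cdot3=12$ cells, and (1.1) predicts $4\cdot2+4=12$. In corank $1$ with $m=3$, $Cl_0$ has one simple module, so (1.1) predicts $4\cdot1+4=8$; Section 3 confirms that $K_0$ of the left side has rank $8$. So the count detects nothing in coranks $0$ and $1$. In corank $2$ the prediction returns to $12$, but the count does not.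

## 3. Counting cells, and the proof of Theorem 1

**Lemma 3.1.** Let $V$ have dimension $2m$ and corank $c$ over an algebraically closed field of characteristic $0$, $r=2m-c\ge4$, and $X_V=\mathrm{OGr}(2,V)$. Then $X_V$ has a cellular decomposition and
$$\mathrm{rk}\,G_0(X_V)=\binom c2+c\,\chi(Q_r)+\chi(\mathrm{OGr}(2,r))=\begin{cases}2m(m-1)+\frac c2,&c\text{ even},\\ 2(m-1)^2+\frac{c-1}2,&c\text{ odd.}\end{cases}\tag{3.1}$$
Here $Q_r\subset\mathbb P^{r-1}$ is a smooth quadric, $\chi$ is the number of cells, and $G_0$ is the Grothendieck group of coherent sheaves. Over $\mathbb C$ the same number is $\chi_{top}(X_V)$.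

*Proof.* **Strata.** To reduce to homogeneous spaces, stratify by $\dim(W\cap K)$, $K=\ker q$; the sets $\{\dim(W\cap K)\ge i\}$ are closed. Isotropy of $W$ depends only on its image $\bar W\subset V/K$.

* $W\subset K$: the stratum is $\mathrm{Gr}(2,c)$, with $\binom c2$ cells.
* $\dim(W\cap K)=1$: map $W$ to $(W\cap K,\bar W)\in\mathbb P(K)\times Q_r$. Given $(\ell,\bar W)$, $W/\ell$ is a lift of the line $\bar W$ to $V/\ell$; the lifts form a torsor under $\mathrm{Hom}(\bar W,K/\ell)\cong\mathbb A^{c-1}$.
* $W\cap K=0$: map $W$ to $\bar W\in\mathrm{OGr}(2,V/K)$; lifts form a torsor under $\mathrm{Hom}(\bar W,K)\cong\mathbb A^{2c}$.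

**Cells.** Over a Schubert cell of the target (an affine space) torsors under vector bundles are trivial and vector bundles are trivial, so the preimage is an affine space. Combining the closed filtration by strata with the pulled-back Schubert filtrations gives a cellular decomposition of $X_V$. For such a scheme $A_*$ is free on the cell closures (Fulton, *Intersection Theory*, Ex. 19.1.11), and $G_0(X_V)_{\mathbb Q}\cong A_*(X_V)_{\mathbb Q}$ (Fulton, Thm 18.3). So $\mathrm{rk}\,G_0$ is the number of cells; over $\mathbb C$ this is also the Euler characteristic.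

**Arithmetic.** $\chi(Q_r)=r$ for $r$ even and $r-1$ for $r$ odd. The variety of flags $(\ell\subset W)$ is a $\mathbb P^1$-bundle over $\mathrm{OGr}(2,r)$ and fibres over $Q_r$ with fibre $Q_{r-2}$. So $\chi(\mathrm{OGr}(2,r))=\frac12\chi(Q_r)\chi(Q_{r-2})$, which is $\frac{r(r-2)}2$ or $\frac{(r-1)(r-3)}2$. For $c$ even,
$$\tfrac{c(c-1)}2+\tfrac r2(r-2+2c)=\tfrac{c(c-1)}2+\tfrac{(2m-c)(2m+c-2)}2=\tfrac{c^2-c+4m^2-4m-c^2+2c}{2}=2m(m-1)+\tfrac c2 .$$
For $c$ odd,
$$\tfrac{c(c-1)}2+\tfrac{(r-1)(r-3+2c)}2=\tfrac{c(c-1)}2+\tfrac{(2m-c-1)(2m+c-3)}2=\tfrac{4m^2-8m+c+3}2=2(m-1)^2+\tfrac{c-1}2.\ \square$$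

*Proof of Theorem 1.* Here $c=2$, $r=2m-2\ge4$, $m\ge3$. The left side of (1.1) has $K_0=G_0(X)$, of rank $2m(m-1)+1$ by (3.1). (For $m=3$ the strata have $1$, $2\cdot4=8$ and $4$ cells: $13$ in total.) By Lemma 2.1, $K_0(\mathrm D^{\mathrm b}(Cl_0))=\mathbb Z^2$, free on the simple modules, so the right side has rank $2(2m-2)+(2m-2)(m-2)=2m(m-1)$. $K_0$ is additive, so (1.1) is impossible. $\square$

The extra class comes from the stratum $W=K$: the single line contained in the vertex of the quadric.

## 4. A general web of quadrics in $\mathbb P^5$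

*Proof of Proposition 2.* A web is a $3$-dimensional linear system: $S=\mathbb P^3$, $E=\mathcal O^6$, $\mathcal L=\mathcal O(1)$.

**Smoothness.** $\mathfrak Q\subset\mathbb P^3\times\mathbb P^5$ and $X\subset\mathbb P^3\times\mathrm{Gr}(2,6)$ are zero loci of general sections of the globally generated bundles $\mathcal O(1)\boxtimes\mathcal O(2)$ and $\mathcal O(1)\boxtimes\mathrm{Sym}^2U^*$. The spaces of sections are both $H^0(\mathcal O(1))\otimes\mathrm{Sym}^2(\mathbb C^6)^*$, so one general web serves for both. By Bertini both are smooth.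

**Coranks.** In $\mathbb P^{20}=\mathbb P(\mathrm{Sym}^2(\mathbb C^6)^*)$ the locus of corank $\ge2$ has codimension $3$ and that of corank $\ge3$ codimension $6$. A general $\mathbb P^3$ meets the first in a finite nonempty set of $\delta$ points and misses the second. So all ranks are $\ge4$.

**The invariant.** Put $\chi:=\sum(-1)^i\dim HH_i$ (Hochschild homology). It is additive in semiorthogonal decompositions of smooth projective varieties, and since $HH_i=\bigoplus_{p-q=i}H^q(\Omega^p)$ up to the sign convention for $i$, it equals $\chi_{top}$ on $\mathrm D^{\mathrm b}$ of such a variety. Hochschild homology depends on an enhancement, but bounded derived categories of abelian categories have unique enhancements (Canonaco–Neeman–Stellari, Forum Math. Sigma 2022), so $\chi(\mathrm D^{\mathrm b}(S,\mathcal Cl_0))$ depends only on the triangulated category.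

**Computation.** By Kuznetsov (Adv. Math. 2008, Thm 4.2), $\mathrm D^{\mathrm b}(\mathfrak Q)=\langle\mathrm D^{\mathrm b}(S,\mathcal Cl_0),\mathrm D^{\mathrm b}(S)^{\times4}\rangle$. Quadrics in $\mathbb P^5$ of corank $0,1,2$ have $\chi=6,\ 1+4=5,\ 2+4=6$ (a cone is its vertex together with an affine bundle over the smooth quadric $Q_r$). Euler characteristics integrate over stratifications, so $\chi(\mathrm D^{\mathrm b}(S,\mathcal Cl_0))$ is the integral over $S$ of the function with values $2,1,2$ in coranks $0,1,2$. Then (1.1) would make $\chi(X)$ the integral of $4\cdot(2,1,2)+4=(12,8,12)$. But by (3.1) the fibres $X_s$ have $\chi=12,8,13$. The two values differ by $\delta>0$. $\square$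

## 5. Linear decompositions force corank at most one

*Proof of Theorem 3.* The plan is to run the count of Section 3 at one point $s$ of $S$; linearity allows this.

**Localizing at $s$.** Let $s\in S$ be a closed point with fibre of corank $c$. An object $F\in\mathrm D^{\mathrm b}(X)$ is supported over $s$ if and only if $F\otimes f^*k(t)=0$ for all closed $t\ne s$: if $F\ne0$ at a point over $t$, the top nonzero cohomology sheaf there survives tensoring, by Nakayama. Since $S$ is smooth, $k(t)$ is perfect, so by $S$-linearity taking components commutes with $\otimes f^*k(t)$. Hence components of objects supported over $s$ are supported over $s$, and correspond to objects of $\mathrm D^{\mathrm b}(S,\mathcal Cl_0)$ and $\mathrm D^{\mathrm b}(S)$ supported at $s$. So (1.1) induces a decomposition of $\mathrm D^{\mathrm b}_{X_s}(X)$.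

**Counting.** By dévissage $K_0(\mathrm D^{\mathrm b}_{X_s}(X))=G_0(X_s)$, $K_0(\mathrm D^{\mathrm b}_s(S))=\mathbb Z$, and $K_0(\mathrm D^{\mathrm b}_s(S,\mathcal Cl_0))$ is free on the simple modules at $s$, which are the simple $\mathcal Cl_0(s)$-modules. By Lemma 2.1, $\mathrm{rk}\,G_0(X_s)$ equals $2(2m-2)+(2m-2)(m-2)=2m(m-1)$ for $c$ even and $(2m-2)+(2m-2)(m-2)=2(m-1)^2$ for $c$ odd. Comparing with (3.1): $\lfloor c/2\rfloor=0$. $\square$

## 6. Why $n+1$ twists of the spinor bundle cannot work

For coranks $0$ and $1$ the ranks match, so a sensible person tries to build (1.1). Over a point the component $\mathrm D^{\mathrm b}(Cl_0)$ comes from a spinor bundle $\mathcal S$ on $X$ (Section 7), and the evident plan is to take the twists $\mathcal S,\mathcal S(1),\dots,\mathcal S(n)$ together with line bundles and bundles $S^iU^*(j)$.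

It stops at $\mathcal S(n)$. The tangent bundle of $\mathrm{OGr}(2,N)$, with $N$ the dimension of a nondegenerate space, is an extension of $\Lambda^2U^*$ and $U^*\otimes(U^\perp/U)$, with determinant $\mathcal O(1+N-4)$. So for $N=2m$ we have $\omega_X=\mathcal O(-(2m-3))=\mathcal O(-n)$, and Serre duality gives
$$\mathrm{RHom}(\mathcal S(n),\mathcal S)=\mathrm{RHom}(\mathcal S,\mathcal S(n)\otimes\omega_X)^*[-\dim X]=\mathrm{RHom}(\mathcal S,\mathcal S)^*[-\dim X]\neq0 .$$
Only $n$ consecutive twists fit. The missing part has the size of one more $\mathrm D^{\mathrm b}(Cl_0)$, but must come from another object.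

The object is suggested by the nondegenerate case: the bundle $U^\perp/U$ is orthogonal of even rank $2m-4$, so its middle exterior power $\Lambda^{m-2}(U^\perp/U)$ splits, under the Hodge star, into two pieces indexed by the two families of maximal isotropic subspaces. Its endomorphism algebra is the discriminant algebra, with no Clifford algebra in sight. This is where $\mathrm D^{\mathrm b}(\widetilde S)$ comes from. In corank $1$, $U^\perp/U$ is no longer a bundle, but the complex $U\to E\to U^*\otimes\mathcal L$ still makes sense and has exterior powers. The proof of Theorem 4 makes this work in four parts: the objects on one fibre (Section 7), their orthogonality (Section 8), generation (Section 9), and passage to families (Section 10).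

## 7. The objects on one fibre

In Sections 7–9, $k$ is algebraically closed of characteristic $0$, and $V$ has dimension $2m$ and corank $\le1$ (corank $0$ if $m=2$).

### 7.1 An odd-dimensional nondegenerate space

To treat both coranks at once we realize $V$ as a hyperplane. Embed $V=v^\perp\subset V'$ with $V'$ nondegenerate of dimension $2m+1$ and $v\ne0$: in corank $0$ take $V'=V\perp\langle v\rangle$; in corank $1$ take $\langle v\rangle=\ker q$ and adjoin a hyperbolic partner of $v$. Thus $q(v)=0$ exactly in corank $1$. This works locally in families: put $V'=E\oplus\mathcal Ow$ with $q'(x+cw)=q(x)+2c\,\tau(x)+\epsilon c^2$, where near a corank $1$ point $s$ we take $\tau\neq0$ on $\ker q(s)$ and $\epsilon=0$, and near a corank $0$ point $\tau=0$, $\epsilon=1$. Then $q'$ is nondegenerate near $s$, and $v$ denotes a generator of the line bundle $E^\perp$. Étale-locally $(V',q')$ is split.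

Let $X'=\mathrm{OGr}(2,V')$, homogeneous under $\mathrm{Spin}(V')$, with $\dim X'=4m-5$. Then $X=X_v\subset X'$ is the zero locus of the section $(v,\cdot)$ of $U^*$. It has the expected codimension $2$: in corank $1$ the lines through $[v]$ form a quadric of dimension $2m-3\le4m-7$ and the rest has dimension $\dim\mathrm{OGr}(2,2m-1)+2=(4m-9)+2=4m-7$. So $X$ is a local complete intersection, and $\mathcal O_X$ has the Koszul resolution $[\mathcal O(-1)\to U\to\mathcal O]$ on $X'$.

Put $\mathcal N=U^\perp/U$ (perpendicular in $V'$): an orthogonal bundle of rank $2m-3$ with trivial determinant. On $X$ we have $v\in U^\perp$, so $v$ gives a section of $\mathcal N|_X$, vanishing exactly on $Y=\{v\in W\}$.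

### 7.2 Homogeneous bundles and Bott's theorem

Let $E^{(\lambda_1,\lambda_2;\mu)}$ be the irreducible homogeneous bundle on $X'$ with weight $(\lambda_1\ge\lambda_2)$ for $GL_2$ and $\mu=(\mu_1\ge\dots\ge\mu_{m-2}\ge0)$ for $\mathrm{Spin}(2m-3)$. Thus $S^pU^*(q)\leftrightarrow(p+q,q;0)$, $\Lambda^k\mathcal N\leftrightarrow(0,0;1^k)$ for $k\le m-2$, and the spinor bundle $\mathcal S\leftrightarrow(\frac12,\frac12;\frac12,\dots,\frac12)$ has rank $2^{m-2}$. For $m=2$, $X'\cong\mathbb P^3$ and $\mathcal S=\mathcal O_{\mathbb P^3}(1)$.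

**Borel–Bott–Weil.** Let $\rho=(m-\frac12,m-\frac32,\dots,\frac12)$. If $\lambda+\rho$ has a zero coordinate or two coordinates of equal absolute value (*singular*), then $H^\bullet(X',E^\lambda)=0$. Otherwise (*regular*) the cohomology is one irreducible representation in one degree, namely the length of the Weyl group element making $\lambda+\rho$ dominant, and its highest weight is the dominant vector minus $\rho$.

Write $\lambda+\rho=(\alpha,\beta;\text{tail})$. Since $S^pU^*(q)\otimes U=S^{p+1}U^*(q-1)\oplus S^{p-1}U^*(q)$, the Koszul resolution shows that $H^\bullet(X,E^\lambda|_X)$ is built from the cohomology of the weights with the same tail and first two shifted coordinates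
$$(\alpha,\beta)\ [\text{pos. }0],\qquad(\alpha,\beta-1),\ (\alpha-1,\beta)\ [\text{pos. }1],\qquad(\alpha-1,\beta-1)\ [\text{pos. }2].\tag{7.1}$$
Position $p$ shifts degrees by $-p$; the term $(\alpha-1,\beta)$ is absent when $\lambda_1=\lambda_2$, which is equivalent to $\alpha-1=\beta$.

Besides direct collisions we use the *pigeonhole*: if all $m$ coordinates are half-integers of absolute value $\le m-\frac32$, or all are integers of absolute value $\le m-1$, then the weight is singular, since only $m-1$ nonzero absolute values are available. The tails are: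
$$\begin{aligned}\mu=0:&\ \{m-\tfrac52,\dots,\tfrac12\};\qquad \mu=(\tfrac12,\dots,\tfrac12):\ \{m-2,\dots,1\};\\ \mu=1^k:&\ T_k:=\{\tfrac12,\dots,m-\tfrac32\}\setminus\{m-\tfrac32-k\}.\end{aligned}\tag{7.2}$$

### 7.3 The Clifford algebra and the bundle $\mathcal R$

The even Clifford algebra of $V'$ is $\mathrm{End}(\mathbf S)$, $\dim\mathbf S=2^m$; fix an extension of the action on $\mathbf S$ to $Cl(V')$. For isotropic $W$ put $\mathbf S^W=\{s:Ws=0\}$. As a bundle on $X'$,
$$\mathcal S_W=\mathbf S/W\mathbf S\cong(\mathbf S^W)^*,\qquad\mathcal S^\vee\cong\mathcal S(-1),\qquad\mathcal S\otimes\mathcal S^\vee=\bigoplus_{k=0}^{m-2}\Lambda^k\mathcal N.\tag{7.3}$$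
The first isomorphism holds because $\mathbf S$ has an invariant form for which vectors are self-adjoint up to sign, so $(\mathbf S^W)^\perp=W\mathbf S$. The second and third are facts about the self-dual spin representation of $\mathrm{Spin}(2m-3)$. The space $W^\perp$ acts on $\mathbf S/W\mathbf S$ with $W$ acting by $0$, so $\mathcal N$ acts on $\mathcal S$ by Clifford multiplication.

Let $R=k[v]/(v^2-q(v))$. Since $v\perp V$, $v$ commutes with $Cl_0(V)\subset Cl_0(V')=\mathrm{End}(\mathbf S)$.

**Claim.** $\mathbf S$ is a free $R$-module of rank $2^{m-1}$ and $Cl_0(V)=\mathrm{End}_R(\mathbf S)$. *Proof.* If $q(v)\neq0$, then $v$ anticommutes with an invertible $u\in V$, so its two eigenspaces have equal dimension. If $q(v)=0$, take $u\in V'$ with $uv+vu=1$; then $vs=0$ gives $s=v(us)$, so $\ker v=\mathrm{im}\,v$. In both cases $\mathbf S$ is free. The inclusion $Cl_0(V)\subset\mathrm{End}_R(\mathbf S)$ is an equality by dimension: $2^{2m-1}=2\cdot(2^{m-1})^2$. $\square$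

The same holds étale-locally in families. So $Z(\mathcal Cl_0)$ is étale-locally $\mathcal O_S[v]/(v^2-q(v))$, $\widetilde S\to S$ is finite flat of degree $2$, and $\mathcal Cl_0=\pi_*\mathcal B$ with $\mathcal B$ Azumaya on $\widetilde S$, as announced in Section 1.

**The bundle $\mathcal R$.** The spinor bundle need not exist globally over $S$, so define on $X$ the left $\mathcal Cl_0$-module
$$\mathcal R=\mathrm{coker}(\mathcal Cl_1\otimes U\otimes\mathcal L^{-1}\to\mathcal Cl_0),\qquad\mathcal R_W=Cl_0/Cl_1W.$$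
For isotropic $W$, $Cl(W)=\Lambda^\bullet W$ and $Cl(V)$ is a free right $\Lambda^\bullet W$-module on the ordered monomials in a basis of a complement of $W$; this works over any base. So $\mathcal R$ is a vector bundle of rank $\frac12\cdot2^{2m-2}=2^{2m-3}$.

**Claim.** On a fibre,
$$\mathcal R\cong\mathbf S\otimes_R\mathcal S,\quad\text{where }\mathcal S=(\mathbf S^U)^*\text{ with the transposed action of }v;\quad\text{as a bundle, }\mathcal R\cong\mathcal S^{\oplus2^{m-1}}.\tag{7.4}$$
*Proof.* $\mathbf S^W$ is an $R$-submodule, since $v$ anticommutes with $W$. Elements of $Cl_1W$ kill $\mathbf S^W$, so inside $\mathrm{End}_R(\mathbf S)=\mathbf S\otimes_R\mathrm{Hom}_R(\mathbf S,R)$ we have $Cl_1W\subset\mathbf S\otimes_RK_W$ with $K_W=\{\varphi:\varphi|_{\mathbf S^W}=0\}$. The ring $R$ is Frobenius, hence self-injective, so $\mathrm{Hom}_R(\mathbf S,R)/K_W=\mathrm{Hom}_R(\mathbf S^W,R)\cong(\mathbf S^W)^*$. Thus $\dim K_W=2^m-2^{m-2}$ and $\dim\mathbf S\otimes_RK_W=2^{m-1}(2^m-2^{m-2})=2^{2m-1}-2^{2m-3}=\dim Cl_1W$. So $Cl_1W=\mathbf S\otimes_RK_W$,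 and the quotient is $\mathbf S\otimes_R(\mathbf S^W)^*$. $\square$

### 7.4 Exactness of $v$ on $\mathcal S$ when $q(v)=0$

This is needed later to show that tensoring with $\mathcal R$ is exact.

**Lemma 7.1.** If $q(v)=0$, then $\ker v=\mathrm{im}\,v$ for the sheaf map $v:\mathcal S|_X\to\mathcal S|_X$.

*Proof.* At points of $Y$ the fibre map is zero, so this cannot be checked on fibres of $\mathcal S$; instead let $v$ vary. On the smooth variety $\mathcal X=\mathrm{Tot}(U^\perp)=\{(W,v):v\in W^\perp\}$ the map $v:\mathcal S\to\mathcal S$ satisfies $v^2=q(v)$, and $q(v)$ is a nonzero divisor. If $vs=q(v)t$, then $v(s-vt)=0$, so $q(v)(s-vt)=0$ and $s=vt$. Hence $\ker v=\mathrm{im}\,v$ on $\{q=0\}\subset\mathcal X$. The punctured cone $\{q=0\}\setminus0\subset V'$ is one orbit of $\Gamma=\mathbb G_m\times\mathrm{Spin}(V')$; pulling back along the smooth surjection $\Gamma\to\{q=0\}\setminus0$, $\gamma\mapsto\gamma v$, turns $\{q=0\}\subset\mathcal X$ into $\Gamma\times X_v$, and the map on $\mathcal S$ into the pullback of $v$ on $X_v$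 up to a unit. Exactness on $\Gamma\times X_v$ implies exactness on $X_v$, by faithful flatness. $\square$

### 7.5 The complex $P$

In characteristic $0$ the exterior power $\Lambda^k$ of a bounded complex of bundles is the antisymmetric part of its $k$-th tensor power with Koszul signs. It respects quasi-isomorphisms, and terms in odd degree enter through symmetric powers. For example, with $\mathcal N$ in degree $0$ and $\mathcal O$ in degree $1$, $\Lambda^2[\mathcal N\to\mathcal O]=[\Lambda^2\mathcal N\to\mathcal N\to\mathcal O]$.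

Globally over $S$ put $\mathsf L=\{U\to E\to U^*\otimes\mathcal L\}$ in degrees $-1,0,1$ and $P=\Lambda^{m-2}\mathsf L\in\mathrm{Perf}(X)$. On a fibre $\{U\to V'\to U^*\}\simeq\mathcal N$ and $V=\ker(V'\xrightarrow{(v,\cdot)}\mathcal O)$, so $\mathsf L\simeq[\mathcal N\xrightarrow{(v,\cdot)}\mathcal O]$. Up to rescaling differentials,
$$P=[\Lambda^{m-2}\mathcal N\xrightarrow{\iota_v}\Lambda^{m-3}\mathcal N\to\dots\to\mathcal O]\ (\text{degrees }0,\dots,m-2),\qquad P^\vee=[\mathcal O\xrightarrow{v\wedge}\mathcal N\to\dots\to\Lambda^{m-2}\mathcal N]\tag{7.5}$$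
with $P^\vee$ in degrees $-(m-2),\dots,0$.

**$P^\vee$ is a sheaf.** Off $Y$ the vector $v$ is nonzero in $\mathcal N$, so $P^\vee$ is exact in negative degrees. $Y$ is empty or of codimension $(4m-7)-(2m-3)=2m-4\ge m-2$ in the Cohen–Macaulay scheme $X$. At a generic point of the support of the negative cohomology, this cohomology has finite length and the terms have depth $\ge m-2$, so the acyclicity lemma (Peskine–Szpiro) gives exactness there. Hence there is no negative cohomology.

**Globally.** $E^*\to U^*$ is surjective with kernel $(E/U)^*$, so $\mathsf L^\vee\simeq[U\otimes\mathcal L^{-1}\to(E/U)^*]$ in degrees $-1,0$. Then $P^\vee=\Lambda^{m-2}\mathsf L^\vee$ is a complex of bundles in degrees $\le0$ whose restriction to every fibre has cohomology only in degree $0$. So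
$$P^\vee\cong C:=\Lambda^{m-2}\,\mathrm{coker}\big(U\otimes\mathcal L^{-1}\to(E/U)^*\big)\quad\text{is a sheaf flat over }S.\tag{7.6}$$

### 7.6 The collection

For $m\ge3$ put $E(i,j)=S^iU^*(j)$. The collection consists of

* $E(i,j)$ for $0\le i\le m-3$, $0\le j\le2m-4$, and $E(m-2,j)$ for $1\le j\le m-2$;
* $\mathcal S(j)$ (globally $\mathcal R(j)$) for $0\le j\le2m-4$;
* $P(m-2)$.

Order it by level $j$; within a level first the $E(i,j)$ by increasing $i$, then (if $j=m-2$) $P(m-2)$, then $\mathcal S(j)$. There are $(m-2)(2m-3)+(m-2)=(m-2)(2m-2)$ objects $E(i,j)$ and $2m-3=n$ objects $\mathcal S(j)$.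

## 8. Orthogonality on a fibre ($m\ge3$)

We show that $\mathrm{RHom}$ from a later to an earlier object vanishes, and compute endomorphisms.

**Step 1. From $E$ to $E$.** The purpose is to show that the $E(i,j)$ form an exceptional collection. With $t=j-j'\ge0$,
$$\mathrm{RHom}(E(i,j),E(i',j'))=\bigoplus_{0\le k\le\min(i,i')}H^\bullet(X,S^{i+i'-2k}U^*(k-i-t)).$$
Put $x=i'-k\ge0$, $y=i-k\ge0$. Then $\alpha=m-\frac12-(t-x)$, $\beta=m-\frac32-(y+t)$, with tail $\{m-\frac52,\dots,\frac12\}$. All terms (7.1) vanish if

* (V1) $1\le y+t\le2m-5$, for then $|\beta|,|\beta-1|\le m-\frac52$; or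
* (V2) $2\le t-x\le2m-4$, for then $|\alpha|,|\alpha-1|\le m-\frac52$.

*Case $t\ge1$.* Suppose V1 fails: $y+t\ge2m-4$. Since $x+y\le i+i'$, $t-x\ge2m-4-(i+i')$; also $t-x\le t\le2m-4$. If $i,i'\le m-3$, then $t-x\ge2$ and V2 holds. If exactly one of $i,i'$ is $m-2$, then $t-x\ge1$, and V2 holds unless $t-x=1$, $x+y=2m-5$, $y+t=2m-4$. In this last case $\alpha=m-\frac32$, $\beta=-(m-\frac52)$; the values $\beta$ and $\alpha-1=m-\frac52$ collide with the tail, and $(\alpha,\beta-1)=(m-\frac32,-(m-\frac32))$ is singular, so all four terms vanish. If $i=i'=m-2$, then $j,j'\in[1,m-2]$, $t\le m-3$, $y+t\le2m-5$, and V1 holds.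

*Case $t=0$.* If $y\ge1$, then $y\le m-2\le2m-5$ and V1 holds. So we get $0$ for $i>i'$ (where $y\ge i-i'\geq 1$). For $i=i'$ only $k=i$ remains, $H^\bullet(X,\mathcal O)$ with $(\alpha,\beta)=(m-\frac12,m-\frac32)$: position $0$ gives $k$ in degree $0$; the other terms contain $\beta-1=m-\frac52$, which is in the tail. So $E(i,j)$ is exceptional.

**Step 2. From $\mathcal S$ to $E$.** We need $\mathrm{RHom}(\mathcal S(j),E(i,j'))=0$ for $t=j-j'\in[0,2m-4]$. The bundle is $\mathcal S\otimes S^iU^*(-1-t)$: $\alpha=m-1+i-t$, $\beta=m-2-t$, tail $\{m-2,\dots,1\}$, so any coordinate $\alpha$ or $\beta$ of absolute value $\le m-2$ makes the weight singular. For $t\le2m-5$ both $\beta,\beta-1$ lie in $[-(m-2),m-2]$. For $t=2m-4$, $\alpha=i-m+3\in[-(m-3),1]$ and $\alpha-1\in[-(m-2),0]$. All vanish.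

**Step 3. From $E$ to $\mathcal S$.** We need $\mathrm{RHom}(E(i,j),\mathcal S(j'))=0$ for $t=j-j'\in[1,2m-4]$. Now $\alpha=m-t$, $\beta=m-1-i-t$, same tail. For $t\ge2$, $\alpha$ and $\alpha-1$ lie in $[-(m-3),m-2]$. For $t=1$, $\beta=m-2-i\in[0,m-2]$ and $\beta-1\in[-1,m-3]$. All vanish.

**Step 4. From $\mathcal S$ to $\mathcal S$.** By (7.3) the summands are $\Lambda^k\mathcal N(-t)$: $\alpha=m-\frac12-t$, $\beta=\alpha-1$, tail $T_k$. For $1\le t\le2m-4$ all coordinates in (7.1) have absolute value $\le m-\frac32$ and the pigeonhole applies. For $t=0$: $(m-\frac12,m-\frac32)$ is regular only for $k=0$ and gives $k$ in degree $0$; $(m-\frac12,m-\frac52)$ is regular only for $k=1$, needs one transposition, and gives $H^1$ in position $1$, that is, $k$ in degree $0$; $(m-\frac32,m-\frac52)$ is singular by pigeonhole. So $\mathrm{RHom}_X(\mathcal S,\mathcal S)$ is $2$-dimensional, in degree $0$. It contains $1$ and $v$, and $v$ is not a scalar: if $q(v)\neq0$ it is invertible and anticommutes with an invertible local section of $\mathcal N$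 orthogonal to $v$; if $q(v)=0$ it is nonzero (at points off $Y$) with square $0$. Hence $\mathrm{RHom}_X(\mathcal S,\mathcal S)=R$. Since $\mathbf S$ is free over $R$, (7.4) shows that $Cl_0(V)=\mathrm{End}_R(\mathbf S)\to\mathrm{RHom}_X(\mathcal R,\mathcal R)$ is an isomorphism.

**Step 5. From $E$ to $P$.** We need $\mathrm{RHom}(E(i,j),P(m-2))=0$ for $t=j-(m-2)\in[1,m-2]$; then $i\le m-3$. The terms are $S^iU(-t)\otimes\Lambda^k\mathcal N$: $\alpha=m-\frac12-t$, $\beta=m-\frac32-i-t$, tail $T_k$. Here $\alpha\le m-\frac32$, $\alpha-1\ge\frac12$, and $\beta-1\ge m-\frac52-(m-3)-(m-2)=-(m-\frac52)$; the pigeonhole applies.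

**Step 6. From $P$ to $E$.** We need $\mathrm{RHom}(P(m-2),E(i,j))=0$ for $t=m-2-j\in[0,m-2]$ with $i\le m-3$, and for $i=m-2$ with $t\le m-3$. This is the one place where single terms do not vanish. The group is $R\Gamma(X,P^\vee\otimes M)$ with $M=S^iU^*(-t)$, and the terms $\Lambda^k\mathcal N\otimes M$ have $\alpha=m-\frac12+i-t$, $\beta=m-\frac32-t$, tail $T_k$.

*If $i<t$* (in particular if $t=m-2$): $\alpha\le m-\frac32$, $\alpha-1\ge\frac12$, $\beta-1\ge-\frac12$, and the pigeonhole applies.

*If $i\ge t$, $t\le m-3$*: $\beta$ and $\beta-1$ lie in $[\frac12,m-\frac32]$, so a regular weight needs its first coordinate $\ge m-\frac12$ and its second equal to the missing value $m-\frac32-k$. There remain: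

* $k=t$: $(\alpha,\beta)$, position $0$, in $H^t$, giving $W$ in degree $t$; and, if $i>t$, $(\alpha-1,\beta)$, position $1$, in $H^t$, giving $W'$ in degree $t-1$;
* $k=t+1$: $(\alpha,\beta-1)$, position $1$, in $H^{t+1}$, giving $W$ in degree $t$; and, if $i>t$, $(\alpha-1,\beta-1)$, position $2$, in $H^{t+1}$, giving $W'$ in degree $t-1$.

(The second coordinate must move past the $t$, respectively $t+1$, larger tail entries.) Here $W,W'$ are the representations of highest weights $(i-t,0,\dots)$ and $(i-t-1,0,\dots)$ (harmonic polynomials), so $\dim W'<\dim W$; for $i=t$ put $W'=0$. So the claim is that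
$$v\wedge:\ R\Gamma(X_v,\Lambda^t\mathcal N\otimes M)\to R\Gamma(X_v,\Lambda^{t+1}\mathcal N\otimes M)\quad\text{is an isomorphism.}\tag{8.1}$$

*Let $v$ vary.* Let $A=k[V']$. In $X'\times V'$ the variety $\mathcal X$ of Section 7.4 is cut out by a section of $U^*$, linear in $v$, with Koszul resolution $[\mathcal O(-1)\otimes A(-2)\to U\otimes A(-1)\to\mathcal O\otimes A]$. Push $\Lambda^k\mathcal N\otimes M|_{\mathcal X}$ forward to $V'$ in the derived category of $\mathrm{Spin}(V')$-equivariant graded $A$-modules; there the modules $W\otimes A(-d)$ are projective, since the group is reductive. By the list above, the pushforward for $k=t$ is an extension of $W'\otimes A(-1)[1-t]$ by $W\otimes A[-t]$, that is, a complex $[W'\otimes A(-1)\xrightarrow{\delta_1}W\otimes A]$ in degrees $t-1,t$. For $k=t+1$ it is $[W'\otimes A(-2)\to W\otimes A(-1)]$; as $v\wedge$ has degree $1$ in $v$ it maps to the twist by $(1)$, which is $[W'\otimes A(-1)\xrightarrow{\delta_2}W\otimes A]$. Morphisms between these complexes of projectives are given by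 chain maps, and equivariant degree $0$ endomorphisms of $W\otimes A$ and of $W'\otimes A(-1)$ are scalars. So $v\wedge$ is induced by scalars $(\lambda',\lambda)$ with $\lambda\delta_1=\delta_2\lambda'$. The projection $\mathcal X\to V'$ is flat over $V'\setminus0$ (smooth source and target, fibres of constant dimension $4m-7$), so restricting to $v\ne0$ gives (8.1).

*At $v$ with $q(v)\ne0$, (8.1) is an isomorphism.* Here $\mathcal N=\mathcal Ov\oplus\mathcal N_0$, and $v\wedge:\Lambda^t\mathcal N\to\Lambda^{t+1}\mathcal N$ has kernel $v\wedge\Lambda^{t-1}\mathcal N_0$ and cokernel $\Lambda^{t+1}\mathcal N_0$. Now $R\Gamma(\Lambda^{t-1}\mathcal N_0\otimes M)$ is a summand of $R\Gamma(\Lambda^{t-1}\mathcal N\otimes M)=0$. And $R\Gamma(\Lambda^{t+1}\mathcal N_0\otimes M)=0$ by Bott's theorem for type $D_m$ on $X=\mathrm{OGr}(2,2m)$: $\rho=(m-1,\dots,0)$, a weight is singular iff two shifted coordinates have equal absolute value, the second shifted coordinate is $m-2-t$, and the $(t+3)$-rd is $(m-t-3)+1=m-2-t$. (If $t=m-3$, $\Lambda^{m-2}\mathcal N_0$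 has two summands, of weights $(1,\dots,1,\pm1)$; the last shifted coordinate is $\pm1$ and the second is $1$.)

*The scalars are nonzero.* Specialize at such a $v$. If $\lambda=0$, then $\mathrm{coker}\,\delta_2\ne0$ (because $\dim W'<\dim W$) is not hit, a contradiction. If $W'\neq0$ and $\lambda'=0$, then $\lambda\delta_1=0$, so $\delta_1=0$, and $H^{t-1}=W'\ne0$ maps to $0$, a contradiction. Hence $\lambda$ and (if present) $\lambda'$ are nonzero, the chain map is an isomorphism, and (8.1) holds for all $v\neq0$.

**Step 7. Between $\mathcal S$ and $P$.** We need $\mathrm{RHom}(\mathcal S(j),P(m-2))=0$ for $j\ge m-2$ and $\mathrm{RHom}(P(m-2),\mathcal S(j))=0$ for $j<m-2$. The components of $\mathcal S\otimes\Lambda^k\mathcal N$ have $\mu=((\frac32)^l,(\frac12)^{m-2-l})$ with $l\le k$, and tail $\{1,\dots,m-1\}\setminus\{m-1-l\}$. In the first case, $\alpha=m-1-t$, $\beta=m-2-t$ with $t=j-(m-2)\in[0,m-2]$; in the second, $\alpha=m-t$, $\beta=m-1-t$ with $t=m-2-j\in[1,m-2]$. All coordinates in (7.1) are integers of absolute value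 $\le m-1$, so the pigeonhole applies.

**Step 8. Endomorphisms of $P$.** The purpose is to show that $\mathrm{RHom}(P,P)$ is a rank $2$ algebra. Put $r=m-2\ge1$.

*Which weights contribute.* A component $\mu$ of $\Lambda^i\mathcal N\otimes\Lambda^j\mathcal N$ ($i,j\le r$) has $\mu_1\le2$, since weights of exterior powers have coordinates in $\{-1,0,1\}$. So all shifted coordinates in (7.1) with $\lambda_1=\lambda_2=0$ lie in $\{\frac12,\dots,m-\frac12\}$, a set of $m$ elements, and a regular weight is a permutation of $\rho$. With first coordinates $(m-\frac12,m-\frac32)$, $(m-\frac12,m-\frac52)$, $(m-\frac32,m-\frac52)$ this forces $\mu=0,(1),(2)$, contributing one line in $H^0,H^1,H^2$ in positions $0,1,2$: always total degree $0$.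

*Multiplicities.* Recall the theorem of Parthasarathy, Ranga Rao and Varadarajan: the multiplicity of $V_\nu$ in $V_\lambda\otimes V_\mu$ is $\dim\{x\in V_\mu\text{ of weight }\nu-\lambda:\ e_k^{\langle\lambda,\alpha_k^\vee\rangle+1}x=0\ \forall k\}$. Apply it for $SO(2r+1)$, $\lambda=1^i$, $\nu=1^j$, and $V_\mu$ the standard representation $V_1$ (weight vectors $x_{\pm a}$, $x_0$) or $V_{(2)}$, where $S^2V_1=V_{(2)}\oplus k$. The labels of $1^i$ are: $1$ at node $i$ if $1\le i<r$, $2$ at node $r$ if $i=r$, and $0$ elsewhere. All representations are self-dual, so assume $i\le j$.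

* $\mu=0$: multiplicity $\delta_{ij}$, as the $\Lambda^i$, $i\le r$, are irreducible and distinct.
* $\mu=(1)$: for $j=i+1$ the vector is $x_{i+1}$, and the conditions hold ($e_ix_{i+1}$ is a multiple of $x_i$, $e_i^2x_{i+1}=0$, other $e_k$ kill it): multiplicity $1$. For $j=i$ the vector is $x_0$, with $e_rx_0\ne0$ and $e_r^3x_0=0$: multiplicity $1$ if $i=r$, else $0$. For $j\ge i+2$ there is no such weight.
* $\mu=(2)$: for $i=j\ge1$, a weight $0$ vector killed by all $e_k$, $k\ne i$, is invariant under $\mathfrak{gl}_i\times\mathfrak{so}_{2(r-i)+1}$. With $V_1=A_i\oplus A_i^*\oplus B$ the invariants in $S^2V_1$ are one line in $A_i\otimes A_i^*$ and one in $S^2B$, hence one line in $V_{(2)}$; the condition at node $i$ is automatic, as $2(\varepsilon_i-\varepsilon_{i+1})$ (for $i=r$: $3\varepsilon_r$) is not a weight. Multiplicity $1$. For $i=j=0$ it is $0$. For $j=i+1$ the vector is $x_{i+1}x_0$, and $e_r$ (label $0$) sends it to a nonzero multiple of $x_{i+1}x_r$; for $j=i+2$ it is $x_{i+1}x_{i+2}$, and $e_{i+1}$ (label $0$) sends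 it to a nonzero multiple of $x_{i+1}^2$. Multiplicity $0$ in both cases, and there is no such weight for $j\ge i+3$.

*Bases.* Let $J:=*\circ(v\wedge)$ on $\Lambda^r\mathcal N$, where $*:\Lambda^{r+1}\mathcal N\to\Lambda^r\mathcal N$ is the Hodge star (rank of $\mathcal N$ is $2r+1$). Then $\mathrm{RHom}_X(\Lambda^i\mathcal N,\Lambda^j\mathcal N)$ is in degree $0$, zero for $|i-j|\ge2$, with bases
$$\mathrm{id},\ v\iota\ (i=j\ge1),\ J\ (i=j=r);\qquad v\wedge\ (j=i+1);\qquad\iota\ (j=i-1),\tag{8.2}$$
where $\iota=\iota_v$ and $v\iota=(v\wedge)\circ\iota_v$. The dimensions agree with the multiplicities, so only independence is needed; check it at a point off $Y$. The maps $v\wedge$ and $\iota$ are nonzero. The map $v\iota$ is nonzero (take $w\wedge\xi$ with $(v,w)\ne0$, $\iota\xi=0$, $v\wedge\xi\neq0$), with nonzero kernel $\supset\Lambda^i(v^\perp)$, so it is independent of $\mathrm{id}$. For $J$: if $q(v)\ne0$, then on $\Lambda^r(v^\perp)$, with $\dim v^\perp=2r$, $v\iota=0$ and $J$ is a multiple of the Hodge star of $v^\perp$, with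 two distinct eigenvalues, so in a relation $J$ has coefficient $0$. If $q(v)=0$, write $\mathcal N_W=\langle v,w\rangle\perp N_1$ with $v,w$ a hyperbolic pair; for $0\ne\xi\in\Lambda^rN_1$, $v\iota\xi=0$ and $0\ne J\xi\in v\wedge\Lambda^{r-1}N_1$, so in a relation $\mathrm{id}$ and $J$ have coefficient $0$.

*Relations.* $\iota v+v\iota=q(v)$; $v^2=\iota^2=0$; and since $\iota*=\pm*(v\wedge)$, we have $J(v\wedge)=0$, $\iota J=0$, $J^2=\kappa\,\iota v=\kappa(q(v)-v\iota)$ with a nonzero constant $\kappa$.

*The algebra.* $\mathrm{RHom}(P,\Lambda^i\mathcal N)$ is computed by the complex of spaces $\mathrm{Hom}(\Lambda^k\mathcal N,\Lambda^i\mathcal N)$ in degree $k-r$, with differential precomposition with $\iota$. For $1\le i\le r-1$ it is $\langle v\rangle\to\langle1,v\iota\rangle\to\langle\iota\rangle$ with $v\mapsto v\iota$, $1\mapsto\iota$, $v\iota\mapsto0$, which is exact; for $i=0\le r-1$ it is $\langle1\rangle\cong\langle\iota\rangle$. So it is $0$ for $i\le r-1$. For $i=r$ it is $\langle v\rangle\to\langle1,v\iota,J\rangle$, with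 cohomology $\langle1,J\rangle$ in degree $0$. Filtering the target $P$ by its terms, only $\Lambda^r\mathcal N$ (degree $0$) contributes, so $\mathrm{RHom}(P,P)=\mathrm{RHom}(P,\Lambda^r\mathcal N)=\langle1,J\rangle$. Here $J$ is a chain map ($J$ on $\Lambda^r\mathcal N$, zero elsewhere), because $\iota J=0$. Using $v\wedge$ as a homotopy, $q(v)\cdot\mathrm{id}$ is homotopic to the map $q(v)-v\iota$ on $\Lambda^r\mathcal N$ and $q(v)-(v\iota+\iota v)=0$ on the other terms. So $J^2\simeq\kappa q(v)$, and
$$\mathrm{RHom}_X(P,P)=k[J]/(J^2-\kappa q(v)).\tag{8.3}$$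

## 9. Generation on a fibre ($m\ge3$)

Write $F\perp A$ for $\mathrm{RHom}(A,F)=0$.

**Proposition 9.1.** If $F\in\mathrm D_{qc}(X)$ and $F\perp A$ for every $A$ in the collection, then $F=0$.

**Step 0. Trading $P$ for one more bundle.** $P(m-2)$ has terms $S^aU\otimes\Lambda^cV\otimes S^bU^*(m-2)$ with $a+b+c=m-2$, and $S^aU\otimes S^bU^*=\bigoplus_\kappa S^{a+b-2\kappa}U^*(\kappa-a)$ over $0\le\kappa\le\min(a,b)$. With $l=a+b-2\kappa$ and $\tau=a-\kappa$, it is built from $S^lU^*(m-2-\tau)$, $0\le\tau\le l\le m-2$. All these lie in the collection except $S^{m-2}U^*(0)$, which occurs once ($a=m-2$, $b=c=0$). Since $F$ is orthogonal to $P(m-2)$ and to all the other pieces, $F\perp S^{m-2}U^*$. So from now on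
$$F\perp S^iU^*(j)\ \text{ for }\begin{cases}i\le m-3,\ 0\le j\le2m-4,\\ i=m-2,\ 0\le j\le m-2,\end{cases}\qquad F\perp\mathcal S(j)\ \text{ for }0\le j\le2m-4.\tag{9.1}$$

### 9.1 Moving to a quadric bundle over the quadric

Let $Q\subset\mathbb P(V)$, $Q'\subset\mathbb P(V')$ be the quadrics, with $Q$ a hyperplane section of the smooth $(2m-1)$-dimensional $Q'$. Let
$$H=\{(\ell\subset W):W\in X',\ \ell\in Q\}\xrightarrow{\ p\ }Q.$$
Its fibres are smooth quadrics of dimension $2m-3$ in $\mathbb P(\mathcal T_\ell)$, where $\mathcal T_\ell=\ell^\perp/\ell$ has rank $2m-1$ and a nondegenerate form (also over the vertex of $Q$, if there is one; this is why we use $V'$). Put $\mathcal O(h)=\ell^*$, $\mathcal O(g)=(W/\ell)^*$. Let $e:\mathcal E=\mathbb P_X(U)\hookrightarrow H$ be the locus $W\subset V$ and $\varrho:\mathcal E\to X$ the $\mathbb P^1$-bundle; $\varrho^*\mathcal O(1)=\mathcal O(h+g)$ and $\omega_\varrho=\mathcal O(g-h)$. Put $G=e_*(\varrho^*F\otimes\mathcal O(g))$. By duality for $\varrho$,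
$$c(a,b):=\mathrm{RHom}_H(\mathcal O(ah+bg),G)=\mathrm{RHom}_X(\varrho_*\mathcal O((a-1)h+bg)[1],F).$$
Since $\mathcal O((a-1)h+bg)=\mathcal O((a-1-b)h)\otimes\varrho^*\mathcal O(b)$, the direct image is $S^{a-b-1}U^*(b)$ for $a>b$, zero for $a=b$, and by relative duality $S^{b-a-1}U^*(a)[-1]$ for $a<b$. So up to shift
$$c(a,b)=\mathrm{RHom}_X\big(S^{|a-b|-1}U^*(\min(a,b)),F\big)\ (a\ne b),\qquad c(a,a)=0,\tag{9.2}$$
and in particular $c(a,b)=0\iff c(b,a)=0$. In the same way $s(a,b):=\mathrm{RHom}_H(\mathcal S(ah+bg),G)$ is up to shift $\mathrm{RHom}_X(\mathcal S\otimes S^{|a-b|-1}U^*(\min(a,b)),F)$, and $s(a,a)=0$.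

Let $\mathcal K=\mathbf S/\ell\mathbf S$ be the spinor bundle on $Q'$, of weight $(\frac12,\dots,\frac12)$. An isotropic vector acts exactly on a spinor space, so there are exact sequences
$$0\to\mathcal K(-h)\to\mathbf S\otimes\mathcal O\to\mathcal K\to0\ \text{ on }Q',\qquad0\to\mathcal S(-g)\to\mathcal K\to\mathcal S\to0\ \text{ on }H.\tag{9.3}$$
The second expresses $\mathrm{RHom}_H(\mathcal K(bh+bg),G)$ through $s(b,b-1)$ and $s(b,b)=0$, so
$$\mathrm{RHom}_H(\mathcal K(bh+bg),G)=0\iff\mathrm{RHom}_X(\mathcal S(b-1),F)=0.\tag{9.4}$$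
Define the *rows* $F_b=p_*(G(-bg))\in\mathrm D_{qc}(Q)$, $b\in\mathbb Z$. Then $c(a,b)=\mathrm{RHom}_Q(\mathcal O(ah),F_b)$ and the left side of (9.4) is $\mathrm{RHom}_Q(\mathcal K(bh),F_b)$.

### 9.2 A lemma on the possibly singular quadric $Q$

**Lemma 9.2.** Let $M\in\mathrm D_{qc}(Q)$.

(i) If $M\perp\mathcal O(a)$ for $a_0\le a\le a_0+2m-3$ and $M\perp\mathcal K(c)$ for some $c\in[a_0-1,a_0+2m-3]$, then $M=0$.

(ii) If $M\perp\mathcal O(a)$ for $0\le a\le2m-4$ and $M\perp\mathcal K(c)$ for some $c\in[-1,2m-4]$, then $M\cong\mathcal O_Q(-1)\otimes N$ with $N$ a complex of vector spaces.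

*Proof.* (i) By (9.3), if $M\perp\mathcal O(c)$ and $M\perp\mathcal K(c)$, then $M\perp\mathcal K(c-1)$; so we may take $c=a_0-1$. By Kapranov, $(\mathcal K(a_0-1),\mathcal O(a_0),\dots,\mathcal O(a_0+2m-2))$ is a full exceptional collection on $Q'$. As $\omega_{Q'}=\mathcal O(-(2m-1))$, Serre duality lets us move the last member to the front as $\mathcal O(a_0-1)$. Let $M'$ be the pushforward of $M$ to $Q'$; it is orthogonal to all members but the last. The cone of $\mathcal O(a_0-1)\otimes\mathrm{RHom}(\mathcal O(a_0-1),M')\to M'$ is orthogonal to the whole rotated collection, so it is $0$, and $M'=\mathcal O(a_0-1)\otimes N$. The linear equation of $Q$ acts as $0$ on $M'$, but is injective on the cohomology sheaves of $\mathcal O(a_0-1)\otimes N$. So $N=0$.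

(ii) On $Q'$: $H^\bullet(\mathcal O(-r))=0$ for $1\le r\le2m-2$; $\mathcal K^\vee=\mathcal K(-1)$; and $H^\bullet(\mathcal K(-r))=0$ for $1\le r\le2m-1$, as the shifted weight is $(m-r;m-1,\dots,1)$. Resolving $\mathcal O_Q$ by $\mathcal O_{Q'}(-1)\to\mathcal O_{Q'}$: $\mathrm{RHom}(\mathcal O(a),\mathcal O_Q(-1))$ involves $r=a+1,a+2\in[1,2m-2]$ for $0\le a\le2m-4$; $\mathrm{RHom}(\mathcal K(c),\mathcal O_Q(-1))$ involves $\mathcal K(-r)$ with $r=c+2,c+3\in[1,2m-1]$ for $c\in[-1,2m-4]$; and $\mathrm{RHom}(\mathcal O_Q(-1),\mathcal O_Q(-1))=k$. So the cone of $\mathcal O_Q(-1)\otimes\mathrm{RHom}(\mathcal O_Q(-1),M)\to M$ satisfies (i) with $a_0=-1$, and vanishes. $\square$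

### 9.3 The argument

**Step 1. The rows $F_b$ vanish for $b\in I:=[m-2,2m-4]$.** We apply Lemma 9.2(i). For $b\in[m-1,2m-4]$ use $a\in[b-m+1,b+m-2]$. If $a>b$, (9.2) involves $S^iU^*(b)$ with $i\le m-3$; if $b-m+2\le a<b$, it involves $S^iU^*(a)$ with $i\le m-3$ and $0\le a\le2m-4$; if $a=b-m+1$, it involves $S^{m-2}U^*(a)$ with $0\le a\le m-3$. For $b=m-2$ use $a\in[0,2m-3]$: the bundles are $S^{m-3-a}U^*(a)$ for $a<m-2$, and $S^{a-m+1}U^*(m-2)$ with $a-m+1\le m-2$ for $a>m-2$. All are in (9.1). By (9.4) $F_b\perp\mathcal K(bh)$, as $0\le b-1\le2m-5$. Hence $F_b=0$. By the symmetry of (9.2),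
$$c(a,b)=0\quad\text{whenever }a\in I\text{ or }b\in I.\tag{9.5}$$

**Step 2. $p_*R\mathcal Hom(\mathcal S((m-2)g),G)=0$.** This is the spinor condition needed on the fibres of $p$. By Lemma 9.2(i) with $a_0=0$, $c=m-2$ it suffices that $s(a,m-2)=0$ for $a\in[0,2m-3]$ and that $\mathrm{RHom}_H(\mathcal S\otimes\mathcal K((m-2)(h+g)),G)=0$.

*First condition.* Claim: $\mathcal S\otimes S^iU^*(j)$ lies in the thick subcategory generated by $\mathcal S(j),\dots,\mathcal S(j+i)$ and the $S^lU^*(j+p)$ with $p\ge1$, $l\ge0$, $p+l\le i$. By (9.3), on $\mathcal E$ the bundle $\mathbf S\otimes\mathcal O$ has a filtration with quotients $\mathcal S(-h-g),\mathcal S(-h),\mathcal S(-g),\mathcal S$. Applying $\varrho_*(-\otimes\mathcal O(ih))$, $\mathbf S\otimes S^iU^*$ is built from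
$$\mathcal S\otimes S^iU^*(-1),\quad\mathcal S\otimes S^{i-1}U^*,\quad\mathcal S\otimes S^{i+1}U^*(-1),\quad\mathcal S\otimes S^iU^*.$$
Twisting by $j+1$ expresses $\mathcal S\otimes S^{i+1}U^*(j)$ through $S^iU^*(j+1)$ (here $p+l=i+1$), $\mathcal S\otimes S^iU^*(j)$, $\mathcal S\otimes S^{i-1}U^*(j+1)$ and $\mathcal S\otimes S^iU^*(j+1)$; induction on $i$ gives the claim. Now for $a<m-2$, $s(a,m-2)$ has $j=a\ge0$, $i+j=m-3$; for $a>m-2$, $j=m-2$, $i=a-m+1\le m-2$, $i+j\le2m-4$. In both cases the generators in the claim are in (9.1), because $l\le i-1\le m-3$ and all twists are in $[0,2m-4]$. So $s(a,m-2)=0$; for $a=m-2$ it is zero anyway.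

*Second condition.* The piece $\mathcal S$ of $\mathcal K$ leads to $\varrho_*\mathcal O((m-3)h+(m-2)g)=0$. The piece $\mathcal S(-g)$ leads to $\varrho_*\mathcal O((m-3)(h+g))=\mathcal O(m-3)$, so to $\mathrm{RHom}_X(\mathcal S\otimes\mathcal S(m-3),F)=\bigoplus_{k\le m-2}\mathrm{RHom}_X(\Lambda^k\mathcal N(m-2),F)$ up to shift, by (7.3). Since $\Lambda^k\mathcal N\simeq\Lambda^k\{U\to V'\to U^*\}$, the computation of Step 0 shows that $\Lambda^k\mathcal N(m-2)$ is built from $S^lU^*(m-2-\tau)$, $0\le\tau\le l\le m-2$, all in (9.1). So this vanishes.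

**Step 3. $G$ is built from $m-2$ pullbacks.** Put $G^{(m-3)}=G$ and for $b=m-3,\dots,0$
$$\Gamma_b=p_*(G^{(b)}(-bg)),\qquad G^{(b-1)}=\mathrm{cone}\big(p^*\Gamma_b(bg)\to G^{(b)}\big).$$
On the fibres of $p$, $p_*\mathcal O=\mathcal O$, $p_*\mathcal O(-rg)=0$ for $1\le r\le2m-4$, and $\mathcal S(-r)$ has no cohomology for $1\le r\le2m-3$. So $p_*(G^{(-1)}(-bg))=0$ for $0\le b\le2m-4$: for $b\in I$ this is Step 1, for $b\le m-3$ it is forced by the cone at stage $b$, and later stages change neither. Also $p_*R\mathcal Hom(\mathcal S((m-2)g),p^*\Gamma_b(bg))=0$, as $\mathcal S^\vee=\mathcal S(-h-g)$ gives $r=m-1-b\in[2,m-1]$; so $p_*R\mathcal Hom(\mathcal S((m-2)g),G^{(-1)})=0$ by Step 2. By base change, on each geometric fibre $Z$ of $p$ (a smooth quadric of dimension $2m-3$ with spinor bundle $\Sigma=\mathcal S|_Z$) the restriction of $G^{(-1)}$ is orthogonal to $\mathcal O,\dots,\mathcal O(2m-4)$ and $\Sigma(m-2)$, hence, by $0\to\Sigma(-1)\to\mathcal O^{\oplus N}\to\Sigma\to0$, to $\Sigma(-1)$. By Kapranov's full collection $(\Sigma(-1),\mathcal O,\dots,\mathcal O(2m-4))$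 it is $0$. As this holds over all points of $Q$, $G^{(-1)}=0$. So $G$ is an iterated extension of $p^*\Gamma_b(bg)$, $0\le b\le m-3$.

*Two consequences.* Let $\Sigma^\lambda\mathcal T$ be the bundle associated with the irreducible $SO(2m-1)$-representation of highest weight $\lambda$; $p_*\mathcal O(rg)=S^r\mathcal T^*/S^{r-2}\mathcal T^*=\Sigma^{(r)}\mathcal T$. Each $\Gamma_b$ is built from $F_b$ and, once each up to shift, $\Gamma_{b'}\otimes\Sigma^{(b'-b)}\mathcal T$ for $b'>b$. Unrolling,
$$\Gamma_0\text{ is built from }F_0\text{ and }F_k\otimes\Sigma^{(k_1)}\mathcal T\otimes\dots\otimes\Sigma^{(k_r)}\mathcal T\quad(k_1+\dots+k_r=k,\ k_i\ge1,\ 1\le k\le m-3),\tag{9.6}$$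
once for each composition. Second, $\det\mathcal T$ is trivial, so $\omega_p=\mathcal O(-(2m-3)g)$, $p_*\mathcal O(-(2m-3)g)=\mathcal O[-(2m-3)]$, and $F_{2m-3}\cong\Gamma_0[-(2m-3)]$ (the pieces with $b\ge1$ contribute $p_*\mathcal O(-rg)$ with $r=2m-3-b\in[m,2m-4]$, which is $0$). Now (9.5), $c(2m-3,2m-3)=0$, and (9.4) for $b=2m-3$ give
$$\Gamma_0\perp\mathcal O(a)\ \text{ for }a\in[m-2,2m-3],\qquad\Gamma_0\perp\mathcal K((2m-3)h).\tag{9.7}$$

**Step 4. Shape of the rows $0\le b\le m-3$.** For $a\in I$, $c(a,b)=0$ by (9.5). For $a\in[0,m-3]$, $c(a,b)=0$ because $a=b$ or by (9.1). So $F_b\perp\mathcal O(a)$ for $0\le a\le2m-4$. If $b\ge1$, also $F_b\perp\mathcal K(bh)$ by (9.4), so $F_b\cong\mathcal O_Q(-1)\otimes M_b$ by Lemma 9.2(ii).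

**Step 5. $M_b=0$ for $1\le b\le m-3$.** We test $\Gamma_0$ against a well-chosen line bundle. Otherwise let $b_1$ be the largest $b$ with $M_b\neq0$ and $a=2m-3-b_1\in[m,2m-4]$. Then $\mathrm{RHom}(\mathcal O(a),\Gamma_0)=0$ by (9.7) and $\mathrm{RHom}(\mathcal O(a),F_0)=0$ by Step 4. The other pieces in (9.6), with $k\le b_1$, contribute $M_k\otimes H^\bullet(Q,\Sigma^\lambda\mathcal T(-(a+1)h))$ for components $\lambda$ of the tensor product. Every weight of that product has sum of absolute values $\le k$, so $|\lambda|\le k$. The cohomology on $Q$ is built from $H^\bullet(Q',\Sigma^\lambda\mathcal T(-th))$ for $t=2m-2-b_1$ and $t=2m-1-b_1$, with shifted weights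
$$\big(m-\tfrac12-t;\ \lambda_i+m-\tfrac12-i\big)_{1\le i\le m-1},\qquad m-\tfrac12-t=-(m-\tfrac32-b_1)\ \text{ or }\ -(m-\tfrac12-b_1).$$
If $\lambda$ has $\rho_\lambda$ nonzero rows, the tail contains $\frac12,\dots,m-\frac32-\rho_\lambda$. Since $\rho_\lambda\le k\le b_1$, the first value of $t$ is singular; the second is singular unless $\rho_\lambda=b_1$, that is, $k=b_1$ and $\lambda=1^{b_1}$. In that case the absolute values are exactly $\{\frac12,\dots,m-\frac12\}$, so the cohomology is one-dimensional.

*Multiplicity of $\lambda=1^{b_1}$ for $k=b_1$.* Write $\mathcal T=A\oplus A^*\oplus\mathcal O$ on the level of representations, with $A$ of dimension $m-1$, graded by $1,-1,0$. Degree $k$ is the top degree of the tensor product, and its part is $S^{k_1}A\otimes\dots\otimes S^{k_r}A$. Highest weight vectors of weight $\lambda$ with $|\lambda|=k$ are exactly the $GL(A)$-highest weight vectors there. By Pieri, $\Lambda^kA$ occurs only if all $k_i=1$, and then once.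

So $\mathrm{RHom}(\mathcal O(a),\Gamma_0)\cong M_{b_1}$ up to shift. Hence $M_{b_1}=0$, a contradiction.

**Step 6. Conclusion.** Now $F_b=0$ for $1\le b\le m-3$, so $\Gamma_b=0$ for $b\ge1$, $\Gamma_0=F_0$ and $G=p^*F_0$. By Step 4 and (9.7), $F_0\perp\mathcal O(a)$ for $0\le a\le2m-3$ and $F_0\perp\mathcal K((2m-3)h)$. Lemma 9.2(i) gives $F_0=0$. So $G=0$, $\varrho^*F=0$, and $F=\varrho_*\varrho^*F=0$. $\square$

## 10. From fibres to families: proof of Theorem 4

**Step 1. The fibres for $m=2$.** The collection is $(P,\mathcal S)$ with $P=\mathcal O_X$, and $X_s=\mathbb P^1\sqcup\mathbb P^1$. On each component $\mathcal O(1)=\det U^*$ has degree $2$ and $\mathcal S^{\otimes2}=\mathcal S\otimes\mathcal S^\vee(1)=\mathcal O(1)$, so $\mathcal S$ has degree $1$. Hence $\mathrm{RHom}(\mathcal S,\mathcal O)=0$, and the objects generate. $\mathrm{RHom}(\mathcal S,\mathcal S)=k^2$; on each component $v$ acts by a scalar $\pm\sqrt{q(v)}$. An invertible $u\in V$ anticommutes with $v$ and carries $\mathbf S^W$ to $\mathbf S^{W'}$, where $W'$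 is the reflection of $W$, in the other family; so the two scalars are opposite, and $\mathrm{RHom}(\mathcal S,\mathcal S)=R$. By (7.4), $Cl_0=\mathrm{RHom}(\mathcal R,\mathcal R)$. So the conclusions of Sections 8 and 9 hold for $m=2$ as well.

**Step 2. Global objects.** Let $\mathcal A:=f_*\mathcal Hom(C,C)$ with $C$ from (7.6), and $\widetilde P=R\mathcal Hom_X(C,\mathcal O_X)\cong P$ with its action of $\mathcal A$ (for this action an honest sheaf $C$ is convenient). Let $\mathsf T_a$ run over
$$E(i,j)\ (\mathcal A_a=\mathcal O_S),\qquad\mathcal R(j)\ (\mathcal A_a=\mathcal Cl_0),\qquad\widetilde P(m-2)\ (\mathcal A_a=\mathcal A).$$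
All $\mathsf T_a$ are perfect and $f$ is flat and projective, so $f_*R\mathcal Hom(\mathsf T_b,\mathsf T_a)$ is perfect and commutes with base change. By Section 8 and Step 1, on all geometric fibres, it is $0$ for $b>a$ and $\mathcal A_a$ for $a=b$. For $\widetilde P$ one uses $f_*R\mathcal Hom(P,P)\cong f_*R\mathcal Hom(C,C)$ by duality; by (8.3) this is locally free of rank $2$ in degree $0$, so it is $\mathcal A$, and a rank $2$ algebra is commutative.

**Step 3. $\mathrm{Spec}\,\mathcal A\cong\widetilde S$.** The two double covers have the same branch locus; we must identify them globally.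

*Étale-locally.* The operator $J$ and the homotopy of Section 8, Step 8 exist in families, so for $m\geq 3$ $\mathcal A=\mathcal O_S[J]/(J^2-\kappa q(v))$, while $Z(\mathcal Cl_0)=\mathcal O_S[v]/(v^2-q(v))$. For $m=2$ both algebras are étale. Hence the trace-free line subbundles $\mathcal A_0\subset\mathcal A$ and $Z_0\subset Z(\mathcal Cl_0)$ have square maps $\mathcal A_0^{\otimes2},Z_0^{\otimes2}\to\mathcal O_S$ with the same image, an invertible ideal since $q$ is generically nondegenerate.

*Over the dense open nondegenerate locus $S^\circ$.* Étale-locally $(E,\mathcal L,q)$ is the split form; two trivializations differ by a similitude $(g,c)$, $q(gx)=c\,q(x)$. On the split model $Z_0$ is spanned by $z=e_1\cdots e_{2m}$ ($e_i$ an orthogonal basis), and $(g,c)$ acts on it by $\chi(g,c)=c^{-m}\det g\in\{\pm1\}$. On the other side, $P=\Lambda^{m-2}\mathcal N_0$ with $\mathcal N_0=U^\perp/U$ in $V$. Normalize $\omega_W\in\det\mathcal N_{0,W}$ by $u_1\wedge u_2\wedge\omega_W\wedge u_1'\wedge u_2'=\mathrm{vol}$, for a basis $u_i$ of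 $W$ and dual vectors $u_i'$ (modulo $W^\perp$), and define the star on $\Lambda^{m-2}\mathcal N_0$ by $\xi\wedge*\eta=(\xi,\eta)\omega$. The vectors dual to $gu_i$ are $c^{-1}gu_i'$, so $g\omega_W=c^{-2}\det g\cdot\omega_{gW}$; and $(g\xi,g\eta)=c^{m-2}(\xi,\eta)$. Hence $g*g^{-1}=c^{-(m-2)}c^{-2}\det g\,*=\chi(g,c)\,*$. A reflection has $\chi=-1$, so $*$ is not a scalar in $\mathcal A\cong k\times k$ and its two values are opposite: $*$ spans $\mathcal A_0$. (For $m=2$, $*$ is multiplication by the function $\omega$, of opposite values on the two families.) The split model has rational maximal isotropic subspaces $M$. The star has a rational eigenvalue on the line $\Lambda^{m-2}(M/W)$, and $z$ has one on the pure spinor line of $M$, so multiples $*',z'$ with $(*')^2=(z')^2=1$ exist over the base field. Both are multiplied by $\chi$ under similitudes, so $*'\mapsto z'$ glues to an isomorphism $\sigma:\mathcal A_0\cong Z_0$ over $S^\circ$, compatible with squares.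

*Extension.* $\sigma$ is a rational section of the line bundle $\mathcal Hom(\mathcal A_0,Z_0)$ on $S$, and $\sigma^2$ is the isomorphism $\mathcal A_0^{\otimes2}\cong Z_0^{\otimes2}$ given by the common image in $\mathcal O_S$; it is regular and nowhere vanishing. As $S$ is normal, $\sigma$ is regular and nowhere vanishing. So $\mathcal A\cong Z(\mathcal Cl_0)$ as algebras.

**Step 4. Decomposition of $\mathrm D_{qc}(X)$.** Put $\Phi_a(M)=M\otimes^L_{\mathcal A_a}\mathsf T_a$ on $\mathrm D_{qc}$ of right $\mathcal A_a$-modules, with right adjoint $\Phi_a^!(F)=f_*R\mathcal Hom(\mathsf T_a,F)$. Since $\mathsf T_b$ is perfect, $\Phi_b^!\Phi_a(M)=M\otimes^L_{\mathcal A_a}f_*R\mathcal Hom(\mathsf T_b,\mathsf T_a)$: both sides commute with direct sums, the statement is local on $S$, and it holds for $M=\mathcal A_a$. By Step 2 the $\Phi_a$ are fully faithful and their images semiorthogonal. If $\Phi_a^!F=0$ for all $a$, then by base change $F$ restricts on every geometric fibre, over all points of $S$, to an object orthogonal to the collection,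 which is $0$ by Proposition 9.1 and Step 1. So $F\otimes f^*k(s)=0$ for all $s\in S$; residue fields generate $\mathrm D_{qc}$ of a noetherian affine scheme as a localizing subcategory (Neeman), so $F=0$. Hence the $\Phi_a$ give an $S$-linear decomposition of $\mathrm D_{qc}(X)$. Right $\mathcal Cl_0$-modules are identified with left ones by the reversal anti-automorphism.

**Step 5. $\Phi_a$ preserves $\mathrm D^{\mathrm b}$ for $\mathsf T_a\ne\widetilde P(m-2)$.** We show exactness on coherent modules. For $E(i,j)$ this is flatness of $f$. For $\mathcal R$, let $s$ be a closed point. If $N$ is a simple $\mathcal Cl_0$-module at $s$, flatness over $S$ gives $N\otimes^L_{\mathcal Cl_0}\mathcal R=N\otimes^L_{\mathcal Cl_0(s)}\mathcal R_s$. Over $\overline{k(s)}$, by Morita equivalence and (7.4), this is $N'\otimes^L_R\mathcal S$ with $N'$ an $R$-module of finite length. If $q(v)\ne0$, $R$ is semisimple. If $q(v)=0$, $N'$ is filtered by copies of $k$, and $\mathrm{Tor}^R_i(k,\mathcal S)=\ker v/\mathrm{im}\,v=0$ for $i>0$, by Lemma 7.1.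 So $\mathrm{Tor}_i(N,\mathcal R)=0$ for $i>0$ and all $N$ of finite length. For general coherent $M$, work at a closed point $x\in X$ over $s$ and induct on the dimension of the support at $s$. After dividing by the $\mathfrak m_s$-torsion (of finite length) there is $h\in\mathfrak m_s$ that is a nonzero divisor on $M$; since $\mathrm{Tor}_i(M/hM,\mathcal R)_x=0$ by induction, $h$ is surjective on the finitely generated module $\mathrm{Tor}_i(M,\mathcal R)_x$, which is $0$ by Nakayama.

**Step 6. The component of $P$.** As $\mathsf T_a$ is perfect and $f$ proper, $\Phi_a^!$ preserves $\mathrm D^{\mathrm b}_{coh}$. So the $\mathcal T_a=\Phi_a(\mathrm D^{\mathrm b})$ with $\mathsf T_a\neq\widetilde P(m-2)$ are right admissible and semiorthogonal in $\mathrm D^{\mathrm b}(X)$, and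
$$\mathrm D^{\mathrm b}(X)=\langle\mathcal C,\mathcal T_1,\dots,\mathcal T_{N}\rangle,\qquad\mathcal C=\mathcal C_{qc}\cap\mathrm D^{\mathrm b}(X),\quad\mathcal C_{qc}=\bigcap_{a\ne P}\ker\Phi_a^!,$$
where the index $P$ stands for $\widetilde P(m-2)$. Let $pr$ be the left adjoint of $\mathcal C_{qc}\subset\mathrm D_{qc}(X)$. We claim that $\Psi:=f_*R\mathcal Hom(\widetilde P(m-2),-)$ restricts to an equivalence $\mathcal C\cong\mathrm D^{\mathrm b}(S,\mathcal A)=\mathrm D^{\mathrm b}(\widetilde S)$. (This avoids asking whether $\Phi_P$ itself preserves boundedness.)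

*On $\mathcal C_{qc}$.* $\Psi$ has left adjoint $pr\circ\Phi_P$, and zero kernel by Step 4. Since $f_*R\mathcal Hom(\mathsf T_b,\widetilde P(m-2))=0$ for $\mathsf T_b$ after $P$, $pr\,\Phi_P(M)$ is the cone of a map to $\Phi_P(M)$ from an object generated by the images of $\Phi_a$ with $\mathsf T_a$ before $P$, and $\Psi$ kills these. So $\Psi\,pr\,\Phi_P(M)=\Psi\Phi_P(M)=M$, the unit is an isomorphism, and $\Psi:\mathcal C_{qc}\cong\mathrm D_{qc}(S,\mathcal A)$.

*Bounded coherent objects.* $\Psi$ maps $\mathcal C$ to $\mathrm D^{\mathrm b}_{coh}$. Conversely let $F\in\mathcal C_{qc}$ with $M=\Psi(F)\in\mathrm D^{\mathrm b}_{coh}$; work locally on an affine $S$. For $D\in\mathrm{Perf}(X)$, $f_*R\mathcal Hom(D,F)=f_*R\mathcal Hom(pr\,D,F)$. As $\mathcal C_{qc}$ is closed under direct sums, $pr\,D$ is compact in $\mathcal C_{qc}$, so $\Psi(pr\,D)$ is a perfect $\mathcal A$-complex, and $f_*R\mathcal Hom(D,F)=R\mathcal Hom_{\mathcal A}(\Psi(pr\,D),M)\in\mathrm D^{\mathrm b}_{coh}(S)$. Embed $X\subset\mathbb P^N_S$: by Beilinson's resolution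 of the diagonal, $F$ is built from finitely many objects $\mathcal O(-k)\otimes Rf_*(F\otimes\Omega^k(k))$, all in $\mathrm D^{\mathrm b}_{coh}$. So $F\in\mathrm D^{\mathrm b}(X)$.

**Step 7. The order.** In $\langle\dots,\mathcal T_a,\mathcal T_b,\dots\rangle$ with $\mathcal T_a\cong\mathrm D^{\mathrm b}(S)$ and $\mathcal T_b\cong\mathrm D^{\mathrm b}(S,\mathcal Cl_0)$, right admissibility of $\mathcal T_a$ gives $\langle\mathcal T_a,\mathcal T_b\rangle=\langle\mathcal T_a^\perp,\mathcal T_a\rangle$, where $\mathcal T_a^\perp$ consists of the objects with no maps from $\mathcal T_a$; it is equivalent to the quotient by $\mathcal T_a$, that is, to $\mathcal T_b$, $S$-linearly. So all $n$ copies of $\mathrm D^{\mathrm b}(S,\mathcal Cl_0)$ move to the left of the $(m-2)(2m-2)=\frac{(n-1)(n+1)}2$ copies of $\mathrm D^{\mathrm b}(S)$. This proves Theorem 4. $\square$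

If $q$ is not generically nondegenerate, only Step 3 is lost, and the proof gives the same decomposition with $\widetilde S$ replaced by $\mathrm{Spec}\,\mathcal A$.

## 11. The Brauer class decides: proof of Theorem 5

*Proof of (b).* If $\beta=0$, then $\mathcal B=\mathcal End(\mathcal V)$ for a bundle $\mathcal V$ on $\widetilde S$, so $\mathrm D^{\mathrm b}(S,\mathcal Cl_0)\cong\mathrm D^{\mathrm b}(\widetilde S)$, $S$-linearly. The first component of (1.2) is then an $(n+1)$-st copy of $\mathrm D^{\mathrm b}(S,\mathcal Cl_0)$. The hypotheses of Theorem 4 hold: for $n=1$, rank $\ge4$ means corank $0$.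

*The last assertion.* For $\widetilde S$ regular, $\mathrm{Br}(\widetilde S)\to\mathrm{Br}(\widetilde K)$ is injective, so it follows from (a) and (b). If all fibres are nondegenerate, $\widetilde S$ is étale over $S$, hence regular.

*Proof of (a).* Corank $\le1$ is Theorem 3. For the Brauer class we compare (1.1) and (1.2) over the generic point by an index in $K_0$, which sees exactly how many Clifford components there are.

**Step 1. Localization to the generic point.** Let $\mathcal D=\mathrm D^{\mathrm b}(X)=\langle\mathcal A_1,\dots,\mathcal A_r\rangle$ be the $S$-linear decomposition and $\mathcal N_\eta\subset\mathcal D$ the objects supported over proper closed subsets of $S$, so that $\mathcal D/\mathcal N_\eta=\mathrm D^{\mathrm b}(X_K)$. As in Section 5, components of objects of $\mathcal N_\eta$ lie in $\mathcal N_\eta$. Morphisms $F\to G$ in $\mathcal D/\mathcal N_\eta$ are represented by $F\leftarrow F'\to G$ with $\mathrm{cone}(F'\to F)\in\mathcal N_\eta$. Let $F\in\mathcal A_i$. The components of $F'$ other than the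 $i$-th agree up to shift with those of the cone, so lie in $\mathcal N_\eta$. Hence the part $F'_{\ge i}\to F'$ of $F'$ in $\langle\mathcal A_i,\dots,\mathcal A_r\rangle$ has cone in $\mathcal N_\eta$, and only $F'\in\langle\mathcal A_i,\dots,\mathcal A_r\rangle$ are needed. For $G\in\mathcal A_j$ with $j<i$, $\mathrm{Hom}_{\mathcal D}(F',G)=0$. For $G\in\mathcal A_i$, $\mathrm{Hom}_{\mathcal D}(F',G)=\mathrm{Hom}(F'_i,G)$, and $F'\to F$ factors through $F'_i\to F$ with cone in $\mathcal N_\eta\cap\mathcal A_i$. So $\mathcal A_i/(\mathcal A_i\cap\mathcal N_\eta)\to\mathcal D/\mathcal N_\eta$ is fully faithful, the images are semiorthogonal and generate, and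
$$\mathrm D^{\mathrm b}(X_K)=\langle\mathrm D^{\mathrm b}(\Lambda_1),\dots,\mathrm D^{\mathrm b}(\Lambda_r)\rangle,\qquad\Lambda_i\in\{\mathcal Cl_{0,K},K\}.$$
This is $K$-linear: a rational function on $S$ is a roof $\mathcal O_S\leftarrow\mathcal I\to\mathcal O_S$ with $\mathcal I$ a coherent, hence perfect, ideal, and the equivalences are natural with respect to tensoring with morphisms in $\mathrm{Perf}(S)$.

**Step 2. Base change.** Let $T_i\in\mathrm D^{\mathrm b}(X_K)=\mathrm{Perf}(X_K)$ be the image of $\Lambda_i$ ($X_K$ is smooth projective). For a field extension $L/K$, by flat base change the $T_i\otimes L$ are semiorthogonal, with endomorphism algebras $\Lambda_i\otimes L$ up to passing to the opposite, and no higher $\mathrm{Ext}$. They generate: if $F\in\mathrm D_{qc}(X_L)$ is orthogonal to them, its pushforward to $X_K$ is orthogonal to all $T_i$, hence $0$, so $F=0$. As $\Lambda_i\otimes L$ is semisimple, the thick subcategory generated by $T_i\otimes L$ consists of sums of shifts of summands of powers of $T_i\otimes L$;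 it is $\mathrm D^{\mathrm b}(\Lambda_i\otimes L)$ and admissible. So $\mathrm D^{\mathrm b}(X_L)=\langle\mathrm D^{\mathrm b}(\Lambda_i\otimes L)\rangle$, compatibly with further extension.

**Step 3. The index.** Let $L=\widetilde K$ if it is a field, and $L=K$ otherwise. Then $\mathcal Cl_0\otimes L=B_+\times B_-$ with $B_\pm$ central simple over $L$. The map $K_0(X_L)\to K_0(X_{\bar L})$ is the direct sum of the maps $K_0(\Lambda_i\otimes L)\to K_0(\Lambda_i\otimes\bar L)$. For $\Lambda_i=K$ this is an isomorphism; for $\Lambda_i=\mathcal Cl_{0,K}$ it is multiplication by $\mathrm{ind}(B_+)$ and $\mathrm{ind}(B_-)$ on two copies of $\mathbb Z$. So by (1.1) the image has index $\iota^{n+1}$, $\iota=\mathrm{ind}(B_+)\,\mathrm{ind}(B_-)$.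

On the other hand, Theorem 4 over $\mathrm{Spec}\,L$ gives a decomposition compatible with base change to $\bar L$, by construction of the objects $\mathsf T_a$. The $n$ Clifford components contribute $\iota^n$, and the others index $1$; for $\mathrm D^{\mathrm b}(\widetilde S)$ because the discriminant algebra is split over $L$. So the same image has index $\iota^n$. Hence $\iota=1$, $B_\pm$ are split, and $\beta|_{\widetilde K}=0$. $\square$

## 12. The norm form of a quaternion algebra over $\mathbb G_m^2$

*Proof of Corollary 6.* First take $n=1$, $q=z_0^2-xz_1^2-yz_2^2+xyz_3^2$, with orthogonal basis $e_0,\dots,e_3$ and $e_0^2=1$, $e_1^2=-x$, $e_2^2=-y$, $e_3^2=xy$. All fibres over $\mathbb G_m^2$ are nondegenerate. Put $i=e_0e_1$, $j=e_0e_2$. Then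
$$i^2=-e_0^2e_1^2=x,\qquad j^2=-e_0^2e_2^2=y,\qquad ij=-e_1e_2=-ji,$$
so $\mathcal Cl_0$ contains the quaternion algebra $(x,y)$. The central element $z=e_0e_1e_2e_3$ has $z^2=e_0^2e_1^2e_2^2e_3^2=x^2y^2$, a square of a unit. By rank, $\mathcal Cl_0=(x,y)\otimes\mathcal O_S[z]/(z^2-x^2y^2)$, two copies of $(x,y)$, and $\widetilde S=S\sqcup S$. Adding a hyperbolic plane replaces $\mathcal Cl_0$ by $2\times2$ matrices over it: the Clifford algebra of the plane is $\mathrm{End}(\mathcal O^{1|1})$, and the odd unit $e_0$ identifies the even and odd parts. So for every odd $n\ge1$, $\beta=(x,y)$ on each copy of $S$. Its residue along $x=0$ is the class of $y$ in $\mathbb C(y)^*/\mathbb C(y)^{*2}$, which is nontrivial, so $\beta\neq0$ over $\mathbb C(x,y)$. By Theorem 5(a), (1.1) does not exist $S$-linearly. For $n=1$, Theorem 4 gives $\mathrm D^{\mathrm b}(X)=\langle\mathrm D^{\mathrm b}(\widetilde S),\mathrm D^{\mathrm b}(S,\mathcal Cl_0)\rangle$. $\square$
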